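# Rounding a convex body with $O(n\log\frac1\varepsilon)$ Steiner symmetrizations

## 1. Two theorems on rounding by Steiner symmetrization

Let $D=\{x\in\mathbb R^n:|x|\le1\}$ be the Euclidean unit ball.

**Theorem 1.1.** There is a numerical constant $c>0$ such that for all $n\ge2$, $0<\varepsilon<\frac12$ and every convex body $K\subset\mathbb R^n$ with $\mathrm{Vol}(K)=\mathrm{Vol}(rD)$, at most $c\,n\log\frac1\varepsilon$ Steiner symmetrizations, applied successively, transform $K$ into a body $\tilde K$ with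
$$(1-\varepsilon)\,rD\subset\tilde K\subset(1+\varepsilon)\,rD .$$

**Theorem 1.2.** (i) There is an absolute $\delta_0\in(0,1)$ such that for $0<\delta\le\delta_0$ every convex body of volume $\mathrm{Vol}(D)$ lying between $e^{-\delta}D$ and $e^{\delta}D$ is brought between $e^{-\delta^{3/2}}D$ and $e^{\delta^{3/2}}D$ by $O(n\log\frac1\delta)$ Steiner symmetrizations.

(ii) Let $m(n,\varepsilon)$ be the least number of symmetrizations that suffices for all $K$ in Theorem 1.1. Then for all $n\ge2$, $0<\varepsilon<\frac12$,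
$$m(n,\varepsilon)\ge\max\Big\{n-1,\ \tfrac13\log_2\tfrac1\varepsilon-3\Big\}.$$
So $m(n,\varepsilon)$ lies between constant multiples of $n+\log\frac1\varepsilon$ and $n\log\frac1\varepsilon$. In particular, neither the linear dependence on $n$ for fixed $\varepsilon$ nor the logarithmic dependence on $\frac1\varepsilon$ for fixed $n$ can be improved.

A convex body is a compact convex set with non-empty interior.

**Definition (Steiner symmetrization).** For a unit vector $u$, the Steiner symmetral $S_uK$ is obtained by replacing, on every line $\ell$ parallel to $u$ that meets $K$, the segment $K\cap\ell$ by the segment of the same length on $\ell$ centered at $\ell\cap u^\perp$.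

For instance, a chord $\{y+pu:-3\le p\le1\}$ with $y\perp u$ becomes $\{y+pu:-2\le p\le2\}$. The operation preserves volume, convexity and inclusions, commutes with dilations, and fixes every ball $sD$.

The constant $c$ in Theorem 1.1 depends on nothing. The directions may be chosen knowing $K$ and $\varepsilon$. All hyperplanes pass through the origin, while $K$ may lie anywhere. In *Rate of convergence of geometric symmetrizations* (arXiv:math/0312064, 2003), B. Klartag proves the statement with $c\,n^4\log^2\frac1\varepsilon$ in place of $c\,n\log\frac1\varepsilon$; Theorem 1.1 is the conjecture stated there. The exact joint order of $m(n,\varepsilon)$ between $n+\log\frac1\varepsilon$ and $n\log\frac1\varepsilon$ is not determined in these notes.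

Since $S_u$ commutes with dilations, we may and do take $r=1$, that is, $\mathrm{Vol}(K)=\mathrm{Vol}(D)$, from now on (except where a truncated ball appears in Section 2).

## 2. Ellipsoids, boxes and truncated balls

Three families can be treated by hand. The first shows that $n-1$ steps can be enough, and the other two prove Theorem 1.2(ii).

**Ellipsoids: $n-1$ steps give exactly the ball.** Let $E=\{\langle Ax,x\rangle\le1\}$ with $A$ positive definite and $\mathrm{Vol}(E)=\mathrm{Vol}(D)$, that is, $\det A=1$. Write $x=y+pu$ with $y\perp u$, $|u|=1$, and complete the square: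
$$\langle Ax,x\rangle=\alpha\,(p+\mu(y))^2+q(y),\qquad \alpha=\langle Au,u\rangle,$$
with $\mu$ linear and $q$ a positive definite quadratic form on $u^\perp$. The chord over $y$ is $|p+\mu(y)|\le\sqrt{(1-q(y))/\alpha}$, so $S_uE=\{\alpha p^2+q(y)\le1\}$. Volume is preserved, so $\alpha\det q=1$. The eigenvalues of $A$ have product $1$, so $\langle Au,u\rangle$ takes the value $1$ on the (connected) sphere. Choose such a $u$. Now $S_uE=\{p^2+q(y)\le1\}$ with $\det q=1$ on $u^\perp$. If $\dim u^\perp\ge2$, choose a unit $u_2\in u^\perp$ with $q(u_2)=1$; the same computation turns $p^2+q(y)$ into $p^2+p_2^2+q_2(y')$ with $\det q_2=1$. After $n-1$ steps a one-dimensional form of determinant $1$ remains, and the body is $D$.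

**Boxes: at least $n-1$ steps.** Let $K=[-s,s]^{n-1}\times[-s',s']$ with $s>2$ and $\mathrm{Vol}(K)=\mathrm{Vol}(D)$. Suppose $m\le n-2$ symmetrizations along $u_1,\dots,u_m$ are used, and let $Q$ be the orthogonal projection onto $\{u_1,\dots,u_m\}^\perp$. Since $S_u$ does not change the projection onto $u^\perp$, we have $Q\tilde K=QK$. The average of $|Qx|^2$ over the vertices $x$ of $K$ is
$$s^2\sum_{i\le n-1}|Qe_i|^2+s'^2|Qe_n|^2\ \ge\ s^2\big(\operatorname{tr}Q-|Qe_n|^2\big)\ \ge\ s^2(n-m-1)\ \ge\ s^2 .$$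
So $Q\tilde K$ contains a point of norm at least $s>2$, which is impossible if $\tilde K\subset\frac32D$. Hence $m(n,\varepsilon)\ge n-1$.

**Truncated balls: at least $\frac13\log_2\frac1\varepsilon-3$ steps.** For $K\subset D$ with $0\in\operatorname{int}K$ let $r_{in}(K)$ be the largest radius of a ball about $0$ inside $K$, and put $e(K)=1-r_{in}(K)^2$. We claim
$$e(S_uK)\ge\tfrac12e(K).\tag{2.1}$$
Let $r_{in}=r_{in}(K)$, let $x=y+pu\in\partial K$ with $y\perp u$ and $|x|=r_{in}$, and let $\gamma\ge0$ satisfy $|y|^2+\gamma^2=1$, so that $\{y+\tau u:|\tau|\le\gamma\}$ is the chord of $D$ over $y$. A supporting hyperplane of $K$ at $x$ also supports $r_{in}D$, so it is the tangent hyperplane of that ball, and $K\subset\{\langle\cdot,x\rangle\le r_{in}^2\}$.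

If $p=0$, then $\langle(1+\xi)x+\tau u,x\rangle=(1+\xi)r_{in}^2>r_{in}^2$ for $\xi>0$. So the line through $(1+\xi)x$ parallel to $u$ misses $K$, and $(1+\xi)x\notin S_uK$. Hence $r_{in}(S_uK)\le r_{in}$, which is more than (2.1).

If $p\ne0$, a point $y+\tau u\in K$ satisfies $|y|^2+\tau p\le r_{in}^2=|y|^2+p^2$, so $\tau p\le p^2$; also $|\tau|\le\gamma$. So the chord of $K$ over $y$ has length at most $\gamma+|p|$, and $y+\tau u\notin S_uK$ for $\tau>\frac{\gamma+|p|}2$. Letting $\tau$ decrease to $\frac{\gamma+|p|}2$,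
$$r_{in}(S_uK)^2\le|y|^2+\Big(\frac{\gamma+|p|}2\Big)^2\le|y|^2+\frac{\gamma^2+p^2}2=\frac{1+r_{in}^2}2 ,$$
which is (2.1). Since $S_uK\subset D$ and $S_uK\supset r_{in}D$, we may iterate: $e(K_m)\ge2^{-m}e(K)$ after $m$ symmetrizations.

If $\varepsilon>2^{-9}$ the claimed bound is negative. Let $\varepsilon\le2^{-9}$, $h=\varepsilon^{2/3}\le2^{-6}$ and $K=D\cap\{x_1\le1-h\}$. Then $e(K)=1-(1-h)^2=2h-h^2\ge h$. Write $V_n=\mathrm{Vol}(D)$. The removed cap lies in a cylinder of height $h$ and base radius $\sqrt{2h}$. Moreover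
$$\frac{V_{n-1}}{V_n}=\frac{\Gamma(\frac n2+1)}{\sqrt\pi\,\Gamma(\frac{n+1}2)}\le\sqrt{\tfrac{n+1}{2\pi}}\le\sqrt n,$$
by $\Gamma(x+\frac12)^2\le\Gamma(x)\Gamma(x+1)=x\Gamma(x)^2$ (log-convexity). So the removed volume fraction $f$ satisfies $f\le\sqrt n\,h(2h)^{(n-1)/2}\le0.1$; indeed, as $2h\le2^{-5}$, the middle term is at most $2^{-6}\sqrt n\,2^{-5(n-1)/2}$, which decreases in $n$ and equals $2^{-8}$ at $n=2$. With $r^n=1-f$ and $(2h)^{(n-1)/2}\le\sqrt{2h}$,
$$1-r^2=1-(1-f)^{2/n}\le\tfrac2n\log\tfrac1{1-f}\le\frac2n\cdot\frac f{1-f}\le\frac{2.3}{\sqrt n}\,h\sqrt{2h}\le4h^{3/2}=4\varepsilon .$$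
If $K_m\supset(1-\varepsilon)rD$, then
$$2^{-m}h\le e(K_m)\le1-(1-\varepsilon)^2r^2\le\big(1-(1-\varepsilon)^2\big)+(1-r^2)\le6\varepsilon .$$
So $2^m\ge\frac16\varepsilon^{-1/3}$ and $m\ge\frac13\log_2\frac1\varepsilon-3$.

These two bounds give the inequality of Theorem 1.2(ii). Since $n-1\ge n/2$ and $m(n,\varepsilon)\ge1$, they yield $m(n,\varepsilon)\ge c'(n+\log\frac1\varepsilon)$ with an absolute $c'>0$; the upper bound is Theorem 1.1.

## 3. Gauges, support functions and borrowed facts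

Let $\sigma$ be the uniform probability on $S^{n-1}$, $\omega_n$ the area of $S^{n-1}$ (so $\mathrm{Vol}(D)=\omega_n/n$), $R_ux=x-2\langle x,u\rangle u$, and $\mathbb E_u$ the expectation for $u\sim\sigma$. Integrals $\int f$ or $\int f\,d\sigma$ without a domain are over $S^{n-1}$, and norms $\|f\|_p$ are those of $L^p(\sigma)$. For $K$ with $0\in\operatorname{int}K$ we use
$$N(x)=\inf\{s>0:x\in sK\},\quad \rho=1/N\ \text{on }S^{n-1},\quad h_K(\theta)=\max_{x\in K}\langle x,\theta\rangle,\quad w(K)=\int h_K\,d\sigma,\quad \nu(K)=\max_{S^{n-1}}\log N .$$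
So $e^{-\nu(K)}$ is the inner radius. For the box $\prod[-s_i,s_i]$: $N(x)=\max_i|x_i|/s_i$, $h_K(\theta)=\sum s_i|\theta_i|$, $\nu=-\log\min s_i$. If $\mathrm{Vol}(K)=\mathrm{Vol}(D)$ then $\int\rho^nd\sigma=1$, so $\min\rho\le1$ and $\nu(K)\ge0$.

**Definition (the class $\mathcal K_a$).** For $a>0$, $K\in\mathcal K_a$ if $\mathrm{Vol}(K)=\mathrm{Vol}(D)$ and $e^{-a}D\subset K\subset e^aD$.

An ellipse with semi-axes $e^a,e^{-a}$ lies in $\mathcal K_a$. Because $S_u$ preserves volume and inclusions and fixes balls, $S_u\mathcal K_a\subset\mathcal K_a$ and $\nu(S_uK)\le\nu(K)$.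

**Continuity in $u$.** If $(1-\xi)K\subset K'\subset(1+\xi)K$ then $(1-\xi)S_uK\subset S_uK'\subset(1+\xi)S_uK$. For a rotation $g$ close to the identity, $g^{-1}K$ lies between $(1\pm\xi)K$ with small $\xi$, and $S_{gu}K=gS_u(g^{-1}K)$. So $u\mapsto S_uK$ is continuous in the Hausdorff metric. All functionals of $S_uK$ averaged below are continuous in $u$, and some $u$ is always at least as good as the average.

**Gradient bounds.** Let $K\in\mathcal K_a$ and let $v$ be a subgradient of $N$ at $\theta\in S^{n-1}$: $N(x)\ge N(\theta)+\langle v,x-\theta\rangle$. Putting $x=0$ and $x=2\theta$ gives $\langle v,\theta\rangle=N(\theta)$, hence $N(x)\ge\langle v,x\rangle$ for all $x$. So $\langle v,\cdot\rangle\le1$ on $K$ with equality at $z=\rho(\theta)\theta$: the vector $\mathsf n=v/|v|$ is an outer normal at $z$, and $h_K(\mathsf n)=1/|v|\ge e^{-a}$. Write $v=N(\theta)\theta+\mathbf t$, $\mathbf t\perp\theta$ (for $\sigma$-a.e. $\theta$, $v=\nabla N(\theta)$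 and $\mathbf t=\mathbf t(\theta)$). Then $|\mathbf t|^2=|v|^2-N(\theta)^2$, so
$$|v|\le e^a,\qquad|\mathbf t|\le L_a:=(e^{2a}-e^{-2a})^{1/2},\qquad L_a\le3\sqrt a\quad(a\le1).\tag{3.1}$$
The last bound holds since $L_a^2=2\sinh2a\le2a\sinh2\le9a$ by convexity of $\sinh$ on $[0,2]$. Along a unit-speed geodesic $\theta(s)$, the right derivative of $N(\theta(s))$ is the maximum of $\langle v,\dot\theta\rangle=\langle\mathbf t,\dot\theta\rangle$ over subgradients, hence at most $L_a$; reversing the geodesic gives the lower bound $-L_a$ for left derivatives. So $N$ is $L_a$-Lipschitz on $S^{n-1}$ for geodesic distance, and, as $N\ge e^{-a}$, both $\log N$ and $\log\rho$ are $L_a'$-Lipschitz with $L_a':=e^aL_a$. Likewise the subgradients of $h_K$ at $\theta$ are the points $z\in K$ with $\langle z,\theta\rangle=h_K(\theta)$, whose tangential part has squared length $|z|^2-h_K(\theta)^2\le L_a^2$; so $h_K$ is $L_a$-Lipschitz on $S^{n-1}$.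

**Borrowed facts.**

* **(F1)** (Klartag–Milman, *Isomorphic Steiner symmetrization*, Invent. Math. 153 (2003).) There are numerical $c_1',c_2'>0$ such that every convex body with $\mathrm{Vol}(K)=\mathrm{Vol}(D)$ can be transformed by $3n$ Steiner symmetrizations into $\tilde K$ with $c_1'D\subset\tilde K\subset c_2'D$. So, with absolute constants $C_1$ and $a_1\ge1$, at most $C_1n$ symmetrizations lead into $\mathcal K_{a_1}$. (Only the case $K=-K$ is needed: symmetrizing successively along $e_1,\dots,e_n$ gives an unconditional body, because $S_{e_j}K$ is invariant under $R_{e_j}$ and inherits invariance under $R_{e_i}$, $i\ne j$.)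
* **(F2)** (Lieb, Ann. of Math. 118 (1983): sharp Hardy–Littlewood–Sobolev (HLS) inequality on $S^d$.) For $0<\lambda<d$ and $p=\frac{2d}{2d-\lambda}$, the best constant in $\iint f(\xi)|\xi-\eta|^{-\lambda}g(\eta)\,d\sigma\,d\sigma\le C\|f\|_p\|g\|_p$ is attained at $f=g=1$.
* **(F3)** (Log-Sobolev inequality on $S^{n-1}$ with constant $n-1$: Mueller–Weissler for $n\ge3$; Weissler, Rothaus for $n=2$; with Herbst's argument and $2(n-1)\ge n$.) If $f$ is $L$-Lipschitz on $S^{n-1}$, then $\int e^{q(f-\int f)}d\sigma\le e^{q^2L^2/n}$ for all $q\in\mathbb R$. Optimizing in $q$, $\sigma(f<\int f-t)\le e^{-nt^2/(4L^2)}$ for $t>0$.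
* **(F4)** $\sigma(|\langle e,u\rangle|\ge s)\le2e^{-ns^2/2}$ for $|e|=1$, $s\ge0$; and a geodesic cap of radius $\psi\le1$ has measure at least $(\psi/4)^n$.
* **(F5)** Riesz–Thorin interpolation; monotonicity of mixed volumes; Kubota's formula.

Here is a proof of (F4). The measure of the cap $\{\langle e,u\rangle\ge s\}$ is the fraction of $D$ filled by the cone $\{r\omega:0\le r\le1,\ |\omega|=1,\ \langle\omega,e\rangle\ge s\}$. If $0\le s\le1/\sqrt2$, then $|r\omega-se|^2\le r^2-2rs^2+s^2$, which is convex in $r$ with values $s^2$ and $1-s^2$ at $r=0,1$, so it is at most $1-s^2$; the cone lies in a ball of radius $\sqrt{1-s^2}$, and the fraction is at most $(1-s^2)^{n/2}\le e^{-ns^2/2}$. If $1/\sqrt2\le s\le1$, then $|r\omega|^2-\langle r\omega,e\rangle/s\le r^2-r\le0$, so the cone lies in the ball of center $e/(2s)$ and radius $1/(2s)$; the fraction is at most $(2s)^{-n}\le e^{-ns^2/2}$, because $\log(2s)-\frac{s^2}2$ increases on $[1/\sqrt2,1]$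 and is positive at $1/\sqrt2$. For $s>1$ there is nothing to prove. For the second claim let $\xi=2\sin\frac\psi2\in[0.95\psi,1]$. The points of a maximal $\xi$-separated subset of $S^{n-1}$ are centers of disjoint balls of radius $\xi/2$ in $(1+\frac\xi2)D$, so there are at most $(1+\frac2\xi)^n$ of them, and the caps of radius $\psi$ about them cover the sphere. So a cap has measure at least $(\frac{\xi}{2+\xi})^n\ge(\frac{0.95\,\psi}{2.95})^n\ge(\psi/4)^n$.

## 4. The random reflection operator and the sharp HLS inequality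

**Definition.** $\mathcal Tf(\theta)=\mathbb E_uf(R_u\theta)$ for $f$ on $S^{n-1}$.

For $f=\langle\cdot,e\rangle$ we get $\mathcal Tf=(1-\frac2n)f$, since $\mathbb E_u\langle\theta,u\rangle u=\theta/n$.

**The kernel.** Let $\alpha$ be the angle between $\theta$ and $R_u\theta$. As $\cos\alpha=1-2\langle\theta,u\rangle^2$, $|\langle\theta,u\rangle|=\sin\frac\alpha2$, and the angle between $\theta$ and $\pm u$ is $\frac\pi2-\frac\alpha2$. So $\alpha$ has a density $m(\alpha)\propto\cos^{n-2}\frac\alpha2$ on $[0,\pi]$. For uniform $\eta$ the angle to $\theta$ has density $\propto\sin^{n-2}\alpha\propto\sin^{n-2}\frac\alpha2\cos^{n-2}\frac\alpha2$. Dividing, and using $|\theta-\eta|=2\sin\frac\alpha2$, $\mathcal T$ is a self-adjoint Markov operator with kernel proportional to $|\theta-\eta|^{-(n-2)}$; for $n=2$, $\mathcal Tf=\int f$.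

**The two norm inequalities.** By (F2) with $d=n-1$, $\lambda=n-2$ (trivially for $n=2$) and $\mathcal T1=1$, for $f,g\ge0$
$$\int f\,\mathcal Tg\,d\sigma\le\|f\|_p\|g\|_p,\qquad p=\tfrac{2(n-1)}n=2-\tfrac2n.\tag{4.1}$$
So $\mathcal T$ has norm $1$ from $L^p$ to $L^{p'}$; it also has norm $1$ on $L^\infty$. For $0<c\le\frac12$, Riesz–Thorin with parameter $2c$ gives norm at most $1$ from $L^B$ to $L^{A'}$, where $\frac1B=\frac{2c}p=\frac{cn}{n-1}$ and $\frac1{A'}=\frac{2c}{p'}=c\frac{n-2}{n-1}$. That is,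
$$\int f\,\mathcal Tg\le\|f\|_A\|g\|_B,\qquad \tfrac1B=\tfrac{cn}{n-1},\quad \tfrac1A=1-c\,\tfrac{n-2}{n-1},\qquad(1-c)A\le1,\quad cB=1-\tfrac1n.\tag{4.2}$$

*Spectral gap.* Put $f=g=1+s\varphi$ in (4.1), with $\varphi$ bounded, $\int\varphi=0$, and expand to second order in $s$: $1+s^2\int\varphi\mathcal T\varphi\le1+(p-1)s^2\int\varphi^2+O(s^3)$. Hence $\int\varphi\mathcal T\varphi\le(1-\frac2n)\int\varphi^2$, with equality for $\varphi=\langle\cdot,e\rangle$.

**Reflections that move points by a small angle.** Later we have to discard pairs with $|\langle\theta,u\rangle|<\kappa/\sqrt n$. The next inequality says that this costs only a constant factor in the energy.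

**Lemma 4.1.** For bounded measurable $g$ and $0<\kappa\le\frac14$,
$$\mathbb E_u\int(g-g\circ R_u)^2\,1_{|\langle\theta,u\rangle|\ge\kappa/\sqrt n}\,d\sigma\ \ge\ \tfrac1{21}\,\mathbb E_u\int(g-g\circ R_u)^2d\sigma.\tag{4.3}$$
Moreover $\mathbb P_u(|\langle\theta,u\rangle|<\kappa/\sqrt n)\le\kappa$.

*Proof.* Let $V(\alpha)$ be the average of $(g(\theta)-g(\eta))^2$ over pairs at angle $\alpha$. Then $\mathbb E_u\int(g-g\circ R_u)^21_{\alpha\in I}\,d\sigma=\int_IVm$. Given $\theta,\eta$ at angle $\alpha$, continue the great circle beyond $\eta$ by $\alpha'$ to a point $\zeta$; if $\alpha+\alpha'\le\pi$, then $(g(\theta)-g(\eta))^2\le2(g(\theta)-g(\zeta))^2+2(g(\zeta)-g(\eta))^2$ averages to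
$$V(\alpha)\le2V(\alpha')+2V(\alpha+\alpha').$$
Let $\alpha_*=n^{-1/2}$, so $3\alpha_*<\pi$. On $[0,3\alpha_*]$ we have $m\ge\frac15m(0)$: clear for $n=2$; for $n\ge3$, $\cos^2x\ge1-x^2$ and $\log(1-y)\ge-\frac y{1-y}$ give
$$\cos^{n-2}\tfrac3{2\sqrt n}\ge\Big(1-\frac9{4n}\Big)^{\frac{n-2}2}\ge\exp\Big(-\frac98\cdot\frac{n-2}{n-9/4}\Big)\ge e^{-3/2}>\tfrac15,$$
as $\frac{n-2}{n-9/4}$ is decreasing with value $\frac43$ at $n=3$. For $\alpha\le\alpha_*$ average over $\alpha'\in[\alpha_*,2\alpha_*]$: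
$$V(\alpha)\le\frac4{\alpha_*}\int_{\alpha_*}^{3\alpha_*}V\le\frac{20}{\alpha_*m(0)}\int_{\alpha_*}^{3\alpha_*}Vm .$$
Since $m\le m(0)$, $\int_0^{\alpha_*}Vm\le20\int_{\alpha_*}^\pi Vm$, so $\int_0^\pi Vm\le21\int_{\alpha_*}^\pi Vm$. If $\alpha\ge\alpha_*$ then $|\langle\theta,u\rangle|\ge\sin\frac{\alpha_*}2\ge\frac1{4\sqrt n}\ge\frac\kappa{\sqrt n}$, which gives (4.3).

For $n\ge3$ the density of $\langle\theta,u\rangle$ is largest at $0$, where it is $\frac{\Gamma(n/2)}{\sqrt\pi\,\Gamma((n-1)/2)}\le\sqrt{\frac n{2\pi}}$; the probability is at most $\frac{2\kappa}{\sqrt n}\sqrt{\frac n{2\pi}}\le\kappa$. For $n=2$ it is $\frac2\pi\arcsin\frac\kappa{\sqrt2}\le\frac\kappa{\sqrt2}\le\kappa$. $\square$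

## 5. Minkowski symmetrals: the $L^2$ attempt and an exponential-moment bound

**Definition.** The Minkowski symmetral is $M_uK=\frac12(K+R_uK)$, with support function $\frac12(h_K+h_K\circ R_u)$.

It contains the Steiner symmetral. If the chord of $K$ over $y\in u^\perp$ is $\{y+pu:-B\le p\le T\}$ and $b=\frac{B+T}2$, then
$$y+bu=\tfrac12\big[(y+Tu)+R_u(y-Bu)\big],\qquad y-bu=\tfrac12\big[(y-Bu)+R_u(y+Tu)\big].$$
So $S_uK\subset M_uK$. Since $M_u$ is monotone, $S_{u_m}\cdots S_{u_1}K\subset M_{u_m}\cdots M_{u_1}K$: an upper bound for averaged support functions bounds the outer radius.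

**The $L^2$ attempt.** Let $f=h_K-w(K)$. By the spectral gap, $\mathbb E_u\|\frac12(f+f\circ R_u)\|_2^2=\frac12\|f\|_2^2+\frac12\int f\mathcal Tf\le(1-\frac1n)\|f\|_2^2$. So $m$ steps give an $L^2$ error squared of at most $e^{-m/n}\|f\|_2^2$, and $n\log\frac1\varepsilon$ steps seem enough. The trouble comes when we pass to the maximum. Suppose the final support function $h_m$ has maximum $R$ at $\theta_1$. The body lies in $RD$ and contains $R\theta_1$, so $h_m\ge R\cos\psi\ge R(1-\frac{\psi^2}2)$ on the cap of radius $\psi$ about $\theta_1$. To see an excess of size $\varepsilon$ we must take $\psi$ of order $\sqrt\varepsilon$, and the measure that (F4) guarantees for that cap is only $(\psi/4)^n$. So this argument needs $e^{-m/n}$ of order $\varepsilon^2(\sqrt\varepsilon/4)^n$, that is, $m$ of order $n^2\log\frac1\varepsilon$: a factor $n$ too many.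

In $L^\lambda$ with $\lambda$ of order $n\varepsilon^{-1}\log\frac1\varepsilon$ the same cap costs only $\frac n\lambda\log\frac4\psi$, of order $\varepsilon$. Inequality (4.1) is exactly what raises the exponent: each averaging step multiplies the controlled exponent by $(1-\frac1n)^{-1}$, so only $n\log(\lambda/\lambda_0)$ steps are needed to go from $\lambda_0$ to $\lambda$.

**Lemma 5.1.** Let $K\in\mathcal K_a$, $\lambda>0$, $m\ge1$, $\lambda_0=\lambda(1-\frac1n)^m$, $0<\psi_0\le1$. Some $m$ Steiner symmetrizations transform $K$ into a body contained in $RD$, where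
$$R\,\Big(1-\frac{\psi_0^2}2\Big)\le w(K)+\frac{\lambda_0L_a^2}n+\frac n\lambda\log\frac4{\psi_0}.$$

*Proof.* Let $h_0=h_K$, $h_{i+1}=\frac12(h_i+h_i\circ R_{u_{i+1}})$ and $\Phi_\lambda(h)=\frac1\lambda\log\int e^{\lambda h}d\sigma$. By Jensen's inequality and (4.1), with $\lambda'=\lambda(1-\frac1n)$, so that $\frac{\lambda p}2=\lambda'$ and $\frac2p=\frac n{n-1}$,
$$\mathbb E_u\Phi_\lambda\Big(\frac{h+h\circ R_u}2\Big)\le\frac1\lambda\log\int e^{\lambda h/2}\,\mathcal Te^{\lambda h/2}d\sigma\le\frac1\lambda\cdot\frac n{n-1}\log\int e^{\lambda'h}d\sigma=\Phi_{\lambda'}(h).$$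
Apply this to independent $u_m,u_{m-1},\dots,u_1$ in turn, each time conditionally on the earlier ones: the expectation of $\Phi_\lambda(h_m)$ is at most $\Phi_{\lambda_0}(h_0)$. So some choice has $\Phi_\lambda(h_m)\le\Phi_{\lambda_0}(h_0)\le w(K)+\lambda_0L_a^2/n$, by (F3). Let $R=\max h_m=h_m(\theta_1)$. The body $M_{u_m}\cdots M_{u_1}K$ lies in $RD$ and has a point $x$ with $\langle x,\theta_1\rangle=R$, so $x=R\theta_1$. Hence $h_m\ge R\cos\psi_0\ge R(1-\frac{\psi_0^2}2)$ on the cap of radius $\psi_0$ about $\theta_1$, and (F4) gives $\Phi_\lambda(h_m)\ge R(1-\frac{\psi_0^2}2)-\frac n\lambda\log\frac4{\psi_0}$. The Steiner symmetral is contained in the Minkowski symmetral. $\square$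

The lemma leaves two things undone. The outer radius is driven to $w(K)$, which may exceed $1$; and $S_uK\subset M_uK$ says nothing about the inner radius. The next section shows that the second matter settles the first.

## 6. A good inner radius forces a good mean width

For $0\le j\le n$ let $W_j(K)=V(K[j],D[n-j])/\mathrm{Vol}(D)$, the normalized mixed volume with $K$ taken $j$ times and $D$ taken $n-j$ times. For instance $W_j(sD)=s^j$. We have $W_n=\mathrm{Vol}(K)/\mathrm{Vol}(D)$ and $W_1=w(K)$, and by Kubota's formula $W_j$ is the average, over random $j$-dimensional subspaces $E$, of $\mathrm{Vol}_j(P_EK)$ divided by the volume of the $j$-dimensional unit ball.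

**Lemma 6.1.** Let $\mathrm{Vol}(K)=\mathrm{Vol}(D)$, $e^{-\eta}D\subset K\subset e^aD$ with $0\le\eta\le a$, $0<\tau\le1$, $\hat L\ge\max(L_a,\tau)$, and
$$\varphi=\frac{\tau^2}{128\,\hat L^2\log(24\hat L/\tau)} .$$
If $\eta\le\varphi\tau^2/25$, then $w(K)\le1+\tau$.

*Proof.* Suppose $w=w(K)>1+\tau$. By monotonicity of mixed volumes, $\mathrm{Vol}(D)=\mathrm{Vol}(K)\ge V(K[j],(e^{-\eta}D)[n-j])=e^{-\eta(n-j)}V(K[j],D[n-j])$, so $W_j\le e^{\eta n}$ for every $j$.

**Step 1: small $n$, where $j=1$ is enough.** If $n<\frac{12}{\varphi\tau}$, then $w=W_1\le e^{\eta n}\le e^{0.48\tau}<1+\tau$ (by convexity, as $e^{0.48}<2$). Contradiction.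

**Step 2: large $n$, where a proportional $j$ amplifies the excess.** Let $n\ge\frac{12}{\varphi\tau}$ and $j=\lfloor n\varphi\rfloor$. As $n\varphi\ge12$ and $\varphi<1$, $\frac{n\varphi}2\le j\le n$. Let $\vartheta=\frac\tau{8\hat L}\le\frac18$, and rotate a fixed $\vartheta$-net of $S^{j-1}$ (in chordal distance, with at most $(3/\vartheta)^j$ points) at random; its span $E$ is a uniform $j$-dimensional subspace and each net point is uniform on $S^{n-1}$. By (F3) with $t=\tau/4$, the probability that $h_K<w-\frac\tau4$ at some net point is at most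
$$\Big(\frac{24\hat L}\tau\Big)^je^{-n\tau^2/(64\hat L^2)}\le e^{-n\tau^2/(128\hat L^2)}\le\tfrac12 .$$
Indeed $j\log\frac{24\hat L}\tau\le n\varphi\log\frac{24\hat L}\tau=\frac{n\tau^2}{128\hat L^2}$, and this quantity is at least $12\log24>\log2$. Outside this event, every point of $S^{n-1}\cap E$ is within geodesic distance $\frac\pi2\vartheta$ of a net point, so on $S^{n-1}\cap E$
$$h_K\ge w-\frac\tau4-\frac\pi2\hat L\vartheta=w-\frac\tau4-\frac{\pi\tau}{16}\ge w-\frac\tau2>1+\frac\tau2 .$$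
So $P_EK\supset(1+\frac\tau2)(D\cap E)$. By Kubota, and $1+\frac\tau2\ge e^{\tau/4}$,
$$W_j\ge\tfrac12\big(1+\tfrac\tau2\big)^j\ge\tfrac12e^{j\tau/4}\ge\tfrac12e^{n\varphi\tau/8}.$$
With $W_j\le e^{\eta n}$ this gives $\frac{n\varphi\tau}8\le\eta n+\log2\le(0.04+0.06)\,n\varphi\tau$, because $\eta\le\varphi\tau^2/25\le0.04\varphi\tau$ and $n\varphi\tau\ge12$. Contradiction. $\square$

So the whole problem is reduced to the inner radius: make $\nu(K)$ small, then use Lemmas 6.1 and 5.1.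

## 7. The integrals $\int N^\lambda$, compared line by line

Let
$$H_\lambda(K)=\int N^\lambda d\sigma=\frac\lambda{\omega_n}\int_{K^c}|x|^{-n-\lambda}dx\qquad(\lambda>0)$$
(the second form by polar coordinates). For large $\lambda$, $\frac1\lambda\log H_\lambda$ approximates $\nu(K)$. For instance $H_\lambda(sD)=s^{-\lambda}$. The volume form shows how $S_u$ acts: one compares, on each line parallel to $u$, the integral of a radially decreasing weight outside a segment before and after centering that segment.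

By analogy with Section 5 one would like $\mathbb E_uH_\lambda(S_uK)\le\int N^{\lambda/2}\mathcal TN^{\lambda/2}$, that is, a decrease of at least $\frac12\mathbb E_u\int(g-g\circ R_u)^2$ with $g=N^{\lambda/2}$. Generalize the demanded decrease: for $0<c\le\frac12$ and $s,s'>0$ let
$$\Delta_c(s,s')=\tfrac12\,(s^{2-2c}-s'^{\,2-2c})(s^{2c}-s'^{\,2c})\ge0,\qquad\Delta_{1/2}(s,s')=\tfrac12(s-s')^2 .$$

**Reduction to lines.** We write the demanded decrease as an integral over lines. Let $N(\theta)>N(R_u\theta)$, $s_1=g(\theta)$, $s_0=g(R_u\theta)$. Then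
$$\frac d{ds}\Big[(s^{2-2c}-s_0^{2-2c})(s^{2c}-s_0^{2c})\Big]=2s\Big[1-c\big(\tfrac{s_0}s\big)^{2-2c}-(1-c)\big(\tfrac{s_0}s\big)^{2c}\Big].$$
Integrate over $s\in[s_0,s_1]$ and substitute $s=r^{-\lambda/2}$, so $2s\,ds=-\lambda r^{-\lambda-1}dr$:
$$2\Delta_c(s_1,s_0)=\int_{\rho(\theta)}^{\rho(R_u\theta)}\lambda r^{-\lambda-1}q(\lambda\ell)\,dr,\quad\ell=\log\frac{\rho(R_u\theta)}r=-\log N(rR_u\theta),\quad q(v)=1-ce^{-(1-c)v}-(1-c)e^{-cv}.$$
For $v\ge0$,
$$0\le q(v)\le\min(1,2cv),\qquad1-q(v)\ge\tfrac12e^{-cv}.\tag{7.1}$$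
Call $x$ an *exit point* (for $u$) if $x\notin K$ and $R_ux\in K$. For $x=r\theta$ this means, up to null sets, $\rho(\theta)<r\le\rho(R_u\theta)$. Each pair $\{\theta,R_u\theta\}$ is counted twice on the sphere, so with $k=n+\lambda$, $x=y+pu$, $y\perp u$,
$$\mathbb E_u\int_{|\langle\theta,u\rangle|\ge\kappa/\sqrt n}\Delta_c(g,g\circ R_u)\,d\sigma=\frac\lambda{\omega_n}\mathbb E_u\int_{u^\perp}X\,dy,\qquad X=\int w(p)\,q(\lambda\ell)\,dp,\quad w(p)=(|y|^2+p^2)^{-k/2},\tag{7.2}$$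
the $p$-integral being over exit points with $|p|\ge\kappa|x|/\sqrt n$. (The letter $w$ with argument $p$ is this weight, $w(K)$ is the mean width.) With $\ell_y=y+\mathbb Ru$,
$$H_\lambda(K)-H_\lambda(S_uK)=\frac\lambda{\omega_n}\int_{u^\perp}G\,dy,\qquad G=\int_{\ell_y\setminus K}w-\int_{\ell_y\setminus S_uK}w .\tag{7.3}$$
Lines missing $K$ contribute nothing.

**Coordinates on a line.** Consider a line meeting $K$ in a non-degenerate segment $\{y+pu:-B\le p\le T\}$; the remaining $y$ in the projection form a null set. Replacing $u$ by $-u$, assume $B\ge|T|$. Put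
$$b=\frac{B+T}2>0,\qquad d=\frac{B-T}2\ge0,\qquad T=b-d,\quad B=b+d .$$
The symmetrized segment is $[-b,b]$. A point $p$ is an exit point if and only if $p\notin[-B,T]$ and $-p\in[-B,T]$, which up to endpoints means $|T|\le p\le B$. For the segment $[-3,1]$: $b=2$, $d=1$, exit points $(1,3]$. For $[-3,-1]$: $b=1$, $d=2$, exit points $[1,3]$. Let $F(p)=N(y+pu)$, which is convex, $z=y-Bu$ and $\beta=-\langle\nabla N(z),u\rangle=-F'(-B)\ge0$ (for a.e. $y$, $N$ is differentiable at $z$).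

**Where the naive comparison $X\le G$ stops.** Fix $y$, $b>0$, let $d\to0$, and suppose $F(-p)=1-\beta(B-p)$ on $[T,B]$, ignoring the threshold $\kappa$. Then $G=\int_0^d[w(b-s)-w(b+s)]ds=-w'(b)d^2+o(d^2)=\frac{kb}{|y|^2+b^2}w(b)d^2+o(d^2)$. Also $q(\lambda\ell)=2c(1-c)\lambda\beta(B-p)+O(d^2)$, so $X=4c(1-c)\lambda\beta\,w(b)d^2+o(d^2)$. So $X\le G$ for all small $d$ requires
$$4c(1-c)\,\lambda\,\beta\le\frac{(n+\lambda)\,b}{|y|^2+b^2} .$$
For $K=D$ we have $\beta=B$ and the requirement holds even for $c=\frac12$. But no fixed $c>0$ serves all values of $\beta/B$, the ratio of slope to height at the far endpoint. There are two remedies: take $c$ small, of order $1/M$, which handles all lines with $\beta\le MB$; and show that lines with $\beta>MB$ are rare. Rarity comes from (3.1): the normal at $z$ deviates from the direction of $z$ by at most $L_a$, so $|\langle\nabla N,u\rangle|\gg|\langle z,u\rangle|$ is unlikely for random $u$, once $|\langle z,u\rangle|$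 is not tiny. That is the reason for the threshold $\kappa/\sqrt n$.

**Proposition 7.1.** Let $K\in\mathcal K_a$, $0<\kappa\le\frac14$, $M\ge2e^{2a}$ and
$$\Theta:=\frac{M^2\kappa^2}{8e^{2a}L_a^2}\ge64e^{4a},\qquad c_2(a)=\tfrac1{16}e^{-4a-16-8e^{4a}} .$$
For all $0<c\le\min(c_2(a)/M,\frac12)$ and all $\lambda>0$, with $g=N^{\lambda/2}$,
$$\mathbb E_uH_\lambda(S_uK)\le H_\lambda(K)-\mathbb E_u\int_{|\langle\theta,u\rangle|\ge\kappa/\sqrt n}\Delta_c(g(\theta),g(R_u\theta))\,d\sigma+\epsilon_*H_\lambda(K),\qquad\epsilon_*=14e^{2a}\kappa^{-1}e^{-e^{-4a}\Theta/16}.$$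
Moreover $H_\lambda(S_uK)\le H_\lambda(K)$ for every $u$.

*Proof.* By (7.2) and (7.3) we must bound the average of $X-G$ over lines.

**Step 1: weight ratios and the size of $\ell$.** This step collects the estimates used on every line. For $p\in(T,B]$ if $T\ge0$, and for $p\in[0,B]$ if $T<0$, the point $y+pu$ is outside $K$ and its norm is at most $|y-Bu|$; so $e^{-a}\le|y+pu|\le e^a$. By continuity this also holds at $p=T\ge0$. For $p<p'$ in this range, $\log\frac{|y|^2+p'^2}{|y|^2+p^2}$ lies between $e^{\mp2a}(p'^2-p^2)$. Hence, with $c_\pm=\frac12e^{\pm2a}$,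
$$e^{-c_+k(p'^2-p^2)}\le\frac{w(p')}{w(p)}\le e^{-c_-k(p'^2-p^2)}.\tag{7.4}$$
At an exit point $p$, $F(-p)\ge1-\beta(B-p)$ by convexity, and $F(-p)\ge e^{-a}|y-pu|=e^{-a}|y+pu|\ge e^{-2a}$. Since $-\log F\le(1-F)/F$,
$$\ell=-\log F(-p)\le e^{2a}\beta(B-p).\tag{7.5}$$
Call the line *good* if $\beta\le MB$; then $\ell\le e^{2a}MB(B-p)$. Put $Z_0=4/c_-=8e^{2a}$. As $4c_-Z_0=16$ and $2c_+Z_0=8e^{4a}$,
$$c_2=\tfrac18c_-e^{-4c_-Z_0-2c_+Z_0-2a}.$$

**Step 2: good lines with $T\ge0$ satisfy $X\le G$.** Here $d\le b$ and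
$$G=\int_T^bw-\int_b^Bw=\int_0^d[w(b-s)-w(b+s)]\,ds\ge0 .$$
(This expression and its sign hold on all lines with $T\ge0$.) Let $Z=kbd$. On a good line $B\le2b$, $B-p\le2d$ and $\lambda\le k$, so $\lambda\ell\le4e^{2a}MZ$.

*If $Z\le Z_0$:* by (7.1), $q\le2c\lambda\ell\le8ce^{2a}MZ$ on an interval of length $2d$, where $w\le w(T)$. By (7.4) and $b^2-T^2\le2bd$, $w(T)\le e^{2c_+Z_0}w(b)$. So $X\le16ce^{2a}Me^{2c_+Z_0}kbd^2w(b)$. On the other side, using $(b+s)^2-(b-s)^2=4bs$ and $1-e^{-v}\ge ve^{-v}$,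
$$G\ge w(b)\int_0^d(1-e^{-4c_-kbs})\,ds\ge2c_-e^{-4c_-Z_0}\,kbd^2w(b).$$
Hence $X\le G$ when $cM\le c_2$.

*If $Z>Z_0$:* by (7.4) and $b^2-(b-s)^2=2bs-s^2\ge bs$,
$$\int_T^bw\ge w(b)\int_0^de^{c_-kbs}ds=w(b)\frac{e^{c_-Z}-1}{c_-kb},\qquad\int_b^Bw\le w(b)\int_0^\infty e^{-2c_-kbs}ds=\frac{w(b)}{2c_-kb}.$$
As $e^{c_-Z}\ge2$, the quotient $\frac1{2(e^{c_-Z}-1)}$ is at most $e^{-c_-Z}$:
$$\int_b^Bw\le e^{-c_-Z}\int_T^bw\qquad(T\ge0,\ Z>Z_0;\ \text{no goodness needed}).\tag{7.6}$$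
Since $q\le1$ on $(b,B]$, and $1-q\ge\frac12e^{-c\lambda\ell}$ by (7.1),
$$G-X\ge\int_T^bw(1-q)-2\int_b^Bw\ge\Big(\tfrac12e^{-4ce^{2a}MZ}-2e^{-c_-Z}\Big)\int_T^bw\ge0,$$
because $cM\le c_2\le\frac18c_-e^{-2a}$ gives $4ce^{2a}M\le\frac{c_-}2$, and $e^{c_-Z/2}\ge e^2>4$.

**Step 3: good lines with $T<0$ satisfy $X\le G$.** Here $b<d$, and
$$G=\int_{\ell_y\cap S_uK}w-\int_{\ell_y\cap K}w=2\int_0^bw-\int_{d-b}^{d+b}w .$$
Let $Z'=kd^2$. For $0\le s\le b$: $w(d-b+s)\le w(s)$, and by (7.4) $w(d+s)\le e^{-c_-Z'}w(s)$. So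
$$\int_{d-b}^{d+b}w\le(1+e^{-c_-Z'})\int_0^bw,\qquad G\ge(1-e^{-c_-Z'})\int_0^bw\ge0\tag{7.7}$$
on all lines with $T<0$. On a good line $B\le2d$, $B-p\le2b$, so $\lambda\ell\le4e^{2a}Mkbd\le4e^{2a}MZ'$.

*If $Z'\le Z_0$:* $X\le8ce^{2a}MZ'\cdot2\int_0^bw$, and $G\ge c_-Z'e^{-c_-Z'}\int_0^bw\ge c_-Z'e^{-4}\int_0^bw$. So $X\le G$, since $16ce^{2a}M\le16e^{2a}c_2\le2c_-e^{-16}\le c_-e^{-4}$.

*If $Z'>Z_0$:* $X\le G$ means $\int_{d-b}^{d+b}w(1+q)\le2\int_0^bw$ in the worst case where no exit point is discarded. On $[d-b,d]$, $1+q\le2-\frac12e^{-c_-Z'/2}$ (as in Step 2), and on $[d,d+b]$, $1+q\le2$. So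
$$\int_{d-b}^{d+b}w(1+q)\le\Big(2-\tfrac12e^{-c_-Z'/2}+2e^{-c_-Z'}\Big)\int_0^bw\le2\int_0^bw .$$

Steps 2 and 3 show $G\ge0$ on every line, which is the last claim of the proposition.

**Step 4: the excess $X-G$ on bad lines.** Let $\beta>MB$; only lines with $X\ne0$ matter. From $X\le\int_T^Bw$ if $T\ge0$, and $X\le\int_{d-b}^{d+b}w$ if $T<0$,
$$X-G\le2\int_b^Bw\quad(T\ge0),\qquad X-G\le2\int_{d-b}^{d+b}w-2\int_0^bw\le2\int_0^bw(d+s)\,ds\quad(T<0).$$
Let $\hat Z=Z$ if $T\ge0$ and $\hat Z=Z'$ if $T<0$, and $Z_2=\frac\Theta{16c_+}=\frac\Theta{8e^{2a}}\ge8e^{2a}=Z_0$.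

*If $\hat Z>Z_2$,* (7.6), respectively $w(d+s)\le e^{-c_-Z'}w(s)$, bounds the excess by $2e^{-c_-Z_2}\int_{\ell_y\setminus K}w$, because the points $p\in(T,b)$, respectively $(0,b)$, are outside $K$. In total, over all such lines, at most $2e^{-c_-Z_2}H_\lambda(K)$.

*If $\hat Z\le Z_2$ and $T\ge0$,* the excess is at most $2d\,w(b)$. By (7.4) and $B^2-b^2=d(2b+d)\le3bd$, $w(b)\le e^{3c_+Z_2}w(B)$; and $d=\frac Z{kb}\le\frac{2Z_2}{kB}$.

*If $\hat Z\le Z_2$ and $T<0$,* it is at most $2b\,w(d)$, where $B^2-d^2=b(2d+b)\le3d^2$ gives $w(d)\le e^{3c_+Z_2}w(B)$, and $b\le d=\frac{kd^2}{kd}\le\frac{2Z_2}{kB}$.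

In both cases
$$X-G\le\frac{4Z_2}{kB}e^{3c_+Z_2}w(B),\qquad w(B)=|z|^{-k},\quad B=|\langle z,u\rangle| .$$
Since $X\ne0$, some exit point $x$ has $B\ge p\ge\kappa|x|/\sqrt n\ge\kappa e^{-a}/\sqrt n$.

**Step 5: bad lines are rare.** This step integrates the last bound. Change variables from $y$ to the endpoint $z=\rho(\theta)\theta$. With $\mathsf n$ the outer normal and $d\mathcal H^{n-1}(z)=\frac{\rho^{n-1}}{\langle\mathsf n,\theta\rangle}\omega_nd\sigma(\theta)$, and $\mathsf n=\nabla N/|\nabla N|$, $\langle\nabla N,\theta\rangle=N$,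
$$dy=|\langle\mathsf n,u\rangle|\,d\mathcal H^{n-1}(z)=\rho^n\,|\langle\nabla N(\theta),u\rangle|\,\omega_n\,d\sigma(\theta).\tag{7.8}$$
Put
$$\mathrm{bad}=\Big\{|\langle\nabla N(\theta),u\rangle|>M|\langle z,u\rangle|,\ |\langle z,u\rangle|\ge\tfrac{\kappa e^{-a}}{\sqrt n}\Big\}.$$
Since $|\langle N\theta,u\rangle|=N^2|\langle z,u\rangle|\le e^{2a}|\langle z,u\rangle|\le\frac M2|\langle z,u\rangle|$ and $\nabla N=N\theta+\mathbf t$, bad implies $|\langle\mathbf t,u\rangle|\ge\frac M2\cdot\frac{\kappa e^{-a}}{\sqrt n}$. As $|\mathbf t|\le L_a$, (F4) yields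
$$\mathbb P_u(\mathrm{bad})\le2e^{-\Theta}\qquad\text{for a.e. }\theta\tag{7.9}$$
(only $M\ge2e^{2a}$ was used for this). By (7.8), $\lambda/k\le1$ and $\rho^{n-k}=N^\lambda$, the lines with $\hat Z\le Z_2$ contribute at most
$$4Z_2e^{3c_+Z_2}\int N^\lambda\,\mathbb E_u\Big[1_{\mathrm{bad}}\frac{|\langle\nabla N,u\rangle|}{|\langle z,u\rangle|}\Big]d\sigma .$$
By Cauchy–Schwarz and $\mathbb E\langle\nabla N,u\rangle^2\le e^{2a}/n$, the inner expectation is at most $\frac{\sqrt ne^a}\kappa\cdot\frac{e^a}{\sqrt n}\cdot\sqrt2e^{-\Theta/2}$. Now $3c_+Z_2=\frac{3\Theta}{16}$, and $Z_2e^{-\Theta/16}=\frac1{c_+}\cdot\frac\Theta{16}e^{-\Theta/16}\le\frac1{c_+}\le2$. So the contribution is at most $8\sqrt2\,e^{2a}\kappa^{-1}e^{\Theta(\frac1{16}+\frac3{16}-\frac12)}H_\lambda(K)\le12e^{2a}\kappa^{-1}e^{-\Theta/4}H_\lambda(K)$. Since $c_-Z_2=e^{-4a}\Theta/16\le\Theta/4$, the total excess is at most $(2+12)e^{2a}\kappa^{-1}e^{-e^{-4a}\Theta/16}H_\lambda(K)=\epsilon_*H_\lambda(K)$.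 $\square$

## 8. A recursion in the exponent and a functional that contracts

Let
$$P(\lambda)=\log H_\lambda(K),\qquad t(\lambda)=t_K(\lambda)=\frac{P(\lambda)}\lambda=\log\|N\|_{L^\lambda} .$$
For $K\in\mathcal K_a$, $t$ is non-decreasing in $\lambda$, at most $\nu(K)$, and non-increasing under every Steiner symmetrization by Proposition 7.1 (its last claim was proved without any condition on $\kappa,M$). By Jensen, $t(\lambda)\ge Q_0:=\int\log N\,d\sigma\ge-\frac1n\log\int\rho^n=0$. For example $t_{sD}\equiv-\log s$. Put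
$$\lambda'=\lambda(1-\tfrac1n),\qquad x=x(\lambda)=\lambda\,(t(\lambda)-t(\lambda'))\ge0 .$$
Since $\lambda t(\lambda')=\frac n{n-1}P(\lambda')$, $P(\lambda')\ge0$, and $P'(\lambda)$ is a weighted average of $\log N$, hence at most $\nu$,
$$x=P(\lambda)-\tfrac n{n-1}P(\lambda')\le P(\lambda)-P(\lambda')\le\lambda\,\nu(K)/n.\tag{8.1}$$

**Lemma 8.1.** Under the hypotheses of Proposition 7.1,
$$\text{(R1)}\quad\mathbb E_uH_\lambda(S_uK)\le H_\lambda(K)\big[1-\tfrac{2c}{21}(1-e^{-x})+\epsilon_*\big],\qquad\text{(R2)}\quad\mathbb E_uH_\lambda(S_uK)\le H_\lambda(K)\big[e^{-cx}+\kappa+\epsilon_*\big].$$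
If for some $\bar c$ one of the brackets is at most $e^{-\bar cx+\epsilon_*}$, then
$$\mathbb E_ut_{S_uK}(\lambda)\le(1-\bar c)\,t_K(\lambda)+\bar c\,t_K(\lambda')+\epsilon_*/\lambda.\tag{8.2}$$

*Proof.* *(R1).* For $\tau\in[0,1]$, $1-\tau^{2-2c}\ge1-\tau$ and, by concavity of $\tau^{2c}$, $1-\tau^{2c}\ge2c(1-\tau)$; so $\Delta_c(s,s')\ge c(s-s')^2$. By (4.3) the integral in Proposition 7.1 is at least $\frac c{21}\mathbb E_u\int(g-g\circ R_u)^2=\frac{2c}{21}(\int g^2-\int g\mathcal Tg)$. By (4.1), $\int g\mathcal Tg\le\|g\|_p^2=\big(\int N^{\lambda'}\big)^{n/(n-1)}=e^{\lambda t(\lambda')}=e^{-x}H_\lambda$.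

*(R2).* Expanding the product and using self-adjointness, $\mathbb E_u\int\Delta_c(g,g\circ R_u)\,d\sigma=H_\lambda-\int N^{\lambda(1-c)}\mathcal TN^{\lambda c}$. By (4.2), with $(1-c)A\le1$ and $cB=1-\frac1n$,
$$\int N^{\lambda(1-c)}\mathcal TN^{\lambda c}\le\|N\|_{\lambda(1-c)A}^{\lambda(1-c)}\,\|N\|_{\lambda cB}^{\lambda c}\le e^{\lambda(1-c)t(\lambda)}e^{\lambda ct(\lambda')}=e^{-cx}H_\lambda .$$
The part of $\mathbb E_u\int\Delta_c$ with $|\langle\theta,u\rangle|<\kappa/\sqrt n$ is at most $\kappa H_\lambda$, by $\Delta_c(s,s')\le\frac12(s^2+s'^2)$, the symmetry $\theta\leftrightarrow R_u\theta$, and Lemma 4.1. So the integral in Proposition 7.1 is at least $(1-e^{-cx}-\kappa)H_\lambda$.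

*(8.2).* By Jensen $\mathbb E_u\log H_\lambda(S_uK)\le\log\mathbb E_uH_\lambda(S_uK)\le P(\lambda)-\bar cx+\epsilon_*$; divide by $\lambda$. $\square$

Both brackets are needed. We shall see that detecting an inner radius $\nu$ requires $\lambda$ of order $\frac n\nu\log\frac1\nu$, and then (8.1) only bounds $x$ by a multiple of $\log\frac1\nu$. For such $x$ the gain $1-e^{-x}$ in (R1) saturates: (R1) alone gives (8.2) with $\bar c$ of order $1/\log\frac1\nu$, and the final count would be $n\log^2$. In (R2) the gain does not saturate, at the price of the additive term $\kappa$, which has to stay below $e^{-cx}$.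

**The functional $Y$.** Inequality (8.2) does not contract $t(\lambda)$ for a single $\lambda$; it mixes $\lambda$ with the slightly smaller $\lambda'$. The function $\lambda^{1/2}$ is an eigenfunction of the mixing: $(1-\bar c)\lambda^{1/2}+\bar c\lambda'^{1/2}\le(1-\frac{\bar c}{2n})\lambda^{1/2}$. Dually, integrate $t$ against $\lambda^{-3/2}d\lambda$. For $0<\Lambda_*<\Lambda$ let
$$Y_\Lambda(K)=\int_{\Lambda_*}^\Lambda t_K(\lambda)\,\lambda^{-3/2}d\lambda .$$

**Lemma 8.2.** Suppose (8.2) holds for all $\lambda\in[\Lambda_*,\Lambda]$ with some $0<\bar c\le1$, and $t_K(\Lambda_*)\le t_*$. Then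
$$\mathbb E_uY_\Lambda(S_uK)\le\Big(1-\frac{\bar c}{2n}\Big)Y_\Lambda(K)+\mathrm{src},\qquad\mathrm{src}=\frac{3\bar c\,t_*\Lambda_*^{-1/2}}n+\epsilon_*\Lambda_*^{-3/2},\tag{8.3}$$
so some $u$ satisfies this without expectation. If $\Lambda/2\ge\Lambda_*$, then
$$Y_\Lambda(K)\ge0.8\,t_K(\Lambda/2)\,\Lambda^{-1/2}.\tag{8.4}$$

*Proof.* Substitute $s=\lambda(1-\frac1n)$ and use $t\ge0$:
$$\int_{\Lambda_*}^\Lambda t_K(\lambda')\lambda^{-3/2}d\lambda\le\big(1-\tfrac1n\big)^{1/2}\Big[Y_\Lambda(K)+\int_{\Lambda_*(1-1/n)}^{\Lambda_*}t_K(s)s^{-3/2}ds\Big].$$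
The last integral is at most $2t_*\Lambda_*^{-1/2}\big((1-\frac1n)^{-1/2}-1\big)\le3t_*\Lambda_*^{-1/2}/n$, because $(1-v)^{-1/2}-1$ is convex, so it is at most $2(\sqrt2-1)v\le v$ on $[0,\frac12]$. Use $(1-\frac1n)^{1/2}\le1-\frac1{2n}$ and $\int_{\Lambda_*}^\infty\lambda^{-5/2}d\lambda\le\Lambda_*^{-3/2}$ to get (8.3). For (8.4), integrate only over $[\Lambda/2,\Lambda]$, where $t_K\ge t_K(\Lambda/2)$: $Y_\Lambda\ge2(\sqrt2-1)\,t_K(\Lambda/2)\Lambda^{-1/2}$. $\square$

**Lemma 8.3 (reading off the inner radius).** For $\lambda>0$ and $\nu=\nu(K)>0$,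
$$\nu\le\frac43\,t_K(\lambda)+\frac{4n}{3\lambda}\log\frac8{\sqrt{\min(\nu,1)}} .$$

*Proof.* Let $\rho(\theta_1)=e^{-\nu}=\min\rho$. The ball $e^{-\nu}D\subset K$ touches $\partial K$ at $e^{-\nu}\theta_1$, so $K\subset\{\langle x,\theta_1\rangle\le e^{-\nu}\}$ and $N(\theta)\ge e^\nu\langle\theta,\theta_1\rangle$. On the cap of radius $\frac12\sqrt{\min(\nu,1)}$ about $\theta_1$, $\langle\theta,\theta_1\rangle\ge1-\frac{\min(\nu,1)}8\ge e^{-\nu/4}$: for $\nu\le1$ because $e^{-\nu/4}\le1-\frac\nu4+\frac{\nu^2}{32}\le1-\frac\nu8$, and for $\nu>1$ because $\frac78\ge e^{-1/4}$. So $N\ge e^{3\nu/4}$ there, and by (F4) $e^{\lambda t(\lambda)}\ge e^{3\lambda\nu/4}\big(\sqrt{\min(\nu,1)}/8\big)^n$. $\square$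

The contraction (8.3) carries smallness of $t$ from small exponents to large ones. It needs a seed: a small value $t_*$ at some $\Lambda_*\ll n$. The seed comes from a second quantity.

## 9. Entropy gives the seed

**Definition.** $\mathcal S(K)=\int\rho^n\log\rho\,d\sigma$.

By Jensen for $s\log s$ and $\int\rho^n=1$, $\mathcal S\ge0$; and $\mathcal S\le a$ on $\mathcal K_a$. In polar coordinates
$$\int_K\log|x|\,dx=\frac{\omega_n}n\Big(\mathcal S(K)-\frac1n\Big).\tag{9.1}$$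
*Example.* For the ellipse with semi-axes $\alpha>1$ and $1/\alpha$ in the plane, $\mathcal S=\frac1\pi\int_K\log|x|dx+\frac12$. Map the disc to the ellipse: the mean of $\log r$ on the disc is $-\frac12$, and the mean over angles of $\log|\alpha\cos\phi+i\alpha^{-1}\sin\phi|=\log\big|\frac{\alpha+1/\alpha}2e^{i\phi}+\frac{\alpha-1/\alpha}2e^{-i\phi}\big|$ is $\log\frac{\alpha+1/\alpha}2$, since $\log|1+\zeta|$ is harmonic for $|\zeta|<1$. So $\mathcal S=\log\cosh(\log\alpha)$. The axis directions leave the ellipse, and $\mathcal S$, unchanged; only the average over $u$ decreases.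

**Proposition 9.1.** Let $K\in\mathcal K_a$, $M\ge2e^{2a}$, $\kappa=\frac14$, $\Theta=\frac{M^2\kappa^2}{8e^{2a}L_a^2}$, $c_9=\frac{e^{-5a}}{1344M}$. Then
$$\mathbb E_u\mathcal S(S_uK)\le\Big(1-\frac{c_9}n\Big)\mathcal S(K)+\frac{c_9}n\,840e^{3a}e^{-\Theta/2}.$$
Hence for each $m$ some $m$ symmetrizations give $\mathcal S\le a\,e^{-c_9m/n}+840e^{3a}e^{-\Theta/2}$.

*Proof.* By (9.1), $\mathcal S(K)-\mathcal S(S_uK)=\frac n{\omega_n}\int_{u^\perp}G\,dy$, where now
$$G=\int_{K\cap\ell_y}v-\int_{S_uK\cap\ell_y}v,\qquad v(p)=\tfrac12\log(|y|^2+p^2).$$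
Use $B,T,b,d$, exit points, $\ell$, $\beta$, good and bad lines as in Section 7.

**Step 1: a lower bound for $G$ on every line.** We use $\log\frac{s_2}{s_1}\ge\frac{s_2-s_1}{s_2}$, and the fact that the reflection of the outer point belongs to $K$, so its norm is at most $e^a$. If $d\le b$,
$$G=\int_0^d[v(b+s)-v(b-s)]\,ds\ge\int_0^d2e^{-2a}bs\,ds=e^{-2a}bd^2 .$$
If $d>b$,
$$G=\int_0^b[v(d-b+s)+v(d+s)-2v(s)]\,ds\ge\int_0^b[v(d+s)-v(s)]\,ds\ge\tfrac12e^{-2a}bd^2 .$$
So $G\ge\frac12e^{-2a}bd^2\ge0$ always.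

**Step 2: an energy bounded by the entropy drop.** Let $g=\rho^{n/2}$ and $\mathcal E=\mathbb E_u\int_{|\langle\theta,u\rangle|\ge\kappa/\sqrt n}(g-g\circ R_u)^2d\sigma$. For $N(\theta)>N(R_u\theta)$ put $g_{out}=g(\theta)<g_{in}=g(R_u\theta)$. Then
$$(g_{in}-g_{out})^2\le8\int_{\max(g_{out},g_{in}/2)}^{g_{in}}(g_{in}-\tau)\,d\tau .$$
Indeed, if $g_{out}\ge g_{in}/2$ the right side is $4(g_{in}-g_{out})^2$, otherwise it is $g_{in}^2$. Substitute $\tau=r^{n/2}$ and $\ell=\log(\rho(R_u\theta)/r)$, so $g_{in}=\tau e^{n\ell/2}$. The condition $\tau\ge g_{in}/2$ is $\frac n2\ell\le\log2$, and then $g_{in}-\tau=\tau(e^{n\ell/2}-1)\le\tau n\ell$ (as $e^s-1\le2s$ on $[0,\log2]$). With $d\tau=\frac n2r^{n/2-1}dr$,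
$$(g_{in}-g_{out})^2\le4n^2\int r^{n-1}\ell\,dr\quad\text{over }r\in(\rho(\theta),\rho(R_u\theta)),\ \ell\le\tfrac{2\log2}n .$$
Counting each pair twice,
$$\mathcal E\le\frac{8n^2}{\omega_n}\mathbb E_u\int_{u^\perp}\Big(\int\ell\,dp\Big)dy,\tag{9.2}$$
the inner integral over exit points with $p\ge\kappa|x|/\sqrt n$ and $\ell\le\frac{2\log2}n$.

*Good lines.* By $\ell\le e^{2a}MB(B-p)$: if $d\le b$, then $B\le2b$ and the interval has length $2d$, so $\int\ell\,dp\le e^{2a}M\cdot2b\cdot2d^2$; if $d>b$, then $B\le2d$ and the length is $2b$, so $\int\ell\,dp\le e^{2a}M\cdot2d\cdot2b^2\le4e^{2a}Mbd^2$. In both cases $\int\ell\,dp\le4e^{2a}Mbd^2\le8e^{4a}MG$ by Step 1.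

*Bad lines.* The exit interval has length $2d\le B$ or $2b\le B$, so $\int\ell\,dp\le\frac{2\log2}nB\le\frac2nB$; and if the integral is not zero, $B\ge\kappa e^{-a}/\sqrt n$ as in Section 7. By (7.8), (7.9), Cauchy–Schwarz twice, and $\mathbb E\langle e,u\rangle^4=\frac3{n(n+2)}$, their contribution to (9.2) is at most
$$16n\int\rho^n\,\mathbb E_u\big[1_{\mathrm{bad}}|\langle\nabla N,u\rangle|\,\rho|\langle\theta,u\rangle|\big]d\sigma\le16n\cdot e^{2a}\,\frac{\sqrt3}n\,\sqrt2\,e^{-\Theta/2}\le40e^{2a}e^{-\Theta/2}.$$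
Altogether
$$\mathcal E\le64n\,e^{4a}M\big(\mathcal S(K)-\mathbb E_u\mathcal S(S_uK)\big)+40e^{2a}e^{-\Theta/2}.\tag{9.3}$$

**Step 3: the energy bounds the entropy.** By (4.3), (4.1) with $\frac{np}2=n-1$, and $\int\rho^{n-1}\le1$,
$$21\,\mathcal E\ge2\Big(1-\int g\mathcal Tg\Big)\ge2\Big(1-\big(\textstyle\int\rho^{n-1}\big)^{n/(n-1)}\Big)\ge2\Big(1-\int\rho^{n-1}\Big).$$
Write $\rho=e^\zeta$, $|\zeta|\le a$. Since $\int\rho^n=1$, that is, $\int e^{n\zeta}(1-e^{-n\zeta})=0$,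
$$1-\int\rho^{n-1}=\int e^{n\zeta}\mathcal A(\zeta)\,d\sigma,\quad\mathcal S=\int e^{n\zeta}\mathcal B(\zeta)\,d\sigma,\quad\mathcal A(\zeta)=1-e^{-\zeta}-\tfrac{1-e^{-n\zeta}}n,\quad\mathcal B(\zeta)=\zeta-\tfrac{1-e^{-n\zeta}}n .$$
Here $\mathcal A(0)=\mathcal B(0)=0$, $\mathcal B'=1-e^{-n\zeta}$ has the sign of $\zeta$, and $\frac{\mathcal A'}{\mathcal B'}=\frac{e^{-\zeta}-e^{-n\zeta}}{1-e^{-n\zeta}}\ge\frac12e^{-a}$. For $0<\zeta\le a$ the quotient is $e^{-\zeta}\frac{1-e^{-(n-1)\zeta}}{1-e^{-n\zeta}}\ge e^{-a}\frac{n-1}n$ by concavity of $1-e^{-s}$. For $\zeta=-\xi<0$ it is $1-\frac{e^\xi-1}{e^{n\xi}-1}\ge1-\frac1n$. Integrating from $0$ gives $\mathcal A\ge\frac12e^{-a}\mathcal B$, so $21\,\mathcal E\ge e^{-a}\mathcal S(K)$.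

**Step 4: combination.** Insert Step 3 into (9.3):
$$\mathcal S(K)-\mathbb E_u\mathcal S(S_uK)\ge\frac{1}{64ne^{4a}M}\Big[\frac{e^{-a}}{21}\mathcal S(K)-40e^{2a}e^{-\Theta/2}\Big]=\frac{c_9}n\big[\mathcal S(K)-840e^{3a}e^{-\Theta/2}\big].$$
Choose at each step a $u$ not worse than average and iterate, starting from $\mathcal S\le a$. $\square$

**Lemma 9.2.** If $K\in\mathcal K_a$ and $\mathcal S(K)<1$, then for $\lambda>0$
$$t_K(\lambda)\le\sqrt{\mathcal S}\,(1+L_a'^2)+\frac{\lambda L_a'^2}n .$$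

*Proof.* For $0<q<n$, Jensen with the probability $\rho^nd\sigma$ gives $\log\int\rho^q=\log\int\rho^{q-n}\rho^n\ge-(n-q)\mathcal S$; and (F3) for $\log\rho$, whose mean is $-Q_0$, gives $\log\int\rho^q\le-qQ_0+q^2L_a'^2/n$. So $Q_0\le\frac nq\mathcal S+\frac qnL_a'^2$. Take $q=n\sqrt{\mathcal S}$ (or let $q\to0$ if $\mathcal S=0$): $Q_0\le\sqrt{\mathcal S}(1+L_a'^2)$. By (F3) for $\log N$, $t(\lambda)\le Q_0+\lambda L_a'^2/n$. $\square$

## 10. From $\delta$ to $\delta^{3/2}$ in $O(n\log\frac1\delta)$ steps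

**Proposition 10.1.** There are absolute $\delta_0\in(0,1)$ and $C_2$ such that for $0<\delta\le\delta_0$ every $K\in\mathcal K_\delta$ can be transformed into a body in $\mathcal K_{\delta^{3/2}}$ by at most $C_2n\log\frac1\delta$ Steiner symmetrizations.

This is Theorem 1.2(i). The plan has three phases: entropy, to plant the seed at $\Lambda_*=n\delta^{45}$; the functional $Y$, to bring the inner radius to $e^{-\delta^9}$; Lemmas 6.1 and 5.1, for the outer radius.

**Constants.** Let $M=16$, $c=\min\big(\frac{c_2(1)}{16},\frac1{576}\big)$, $\bar c=\frac c{21}$ (all absolute), and $\hat\epsilon(\delta)=14e^2\delta^{-1/4}\exp\big(-\frac{e^{-4}}{40}\delta^{-1/2}\big)$. Choose $\delta_0$ so small that for all $0<\delta\le\delta_0$: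

1. $\delta\le\frac1{256}$;
2. $840e^3e^{-1/(68\delta)}\le\frac18\delta^{90}$;
3. $0.4\,\delta^{-1/2}\ge64e^4$;
4. $\hat\epsilon(\delta)\le\delta^{1/4}$ and $2\delta^{1/4}\le\frac c4\delta^{1/8}$;
5. $4\sqrt{9\log\frac1\delta}\le\delta^{-9/2}$;
6. $6\bar c\,\delta^{45/2}+\hat\epsilon(\delta)\,\delta^{-135/2}\le\frac{\bar c}{20}\delta^{18}$;
7. $1152\log(72\,\delta^{-3/2})\le\delta^{-1/2}$ and $25\le\delta^{-1/2}$;
8. $1+11\delta^2\le(1-\frac{\delta^2}2)(1+\delta^{3/2})$.

Each holds for all sufficiently small $\delta$: powers of $\delta$ dominate logarithms, and $\hat\epsilon(\delta)$, $e^{-1/(68\delta)}$ are smaller than every power of $\delta$. Condition 1 gives $L_\delta\le3\sqrt\delta$, $L_\delta'^2\le9\delta e^{2\delta}\le1$, $8\le\delta^{-1/2}$ and $\log\frac1\delta\ge1$. Also $M=16\ge2e^2\ge2e^{2\delta}$.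

*Proof of Proposition 10.1.* All bodies below are in $\mathcal K_\delta$, and we use the earlier sections with $a=\delta$.

**Phase 1: planting the seed.** Use Proposition 9.1 ($\kappa=\frac14$). Here $\Theta=\frac2{e^{2\delta}L_\delta^2}\ge\frac2{9e^2\delta}\ge\frac1{34\delta}$, so by 2 the floor $840e^{3\delta}e^{-\Theta/2}$ is at most $\frac18\delta^{90}$. As $c_9\ge e^{-5}/(1344\cdot16)$ and $8\le\delta^{-1/2}$, after $\lceil90\,c_9^{-1}n\log\frac1\delta\rceil=O(n\log\frac1\delta)$ steps $\mathcal S\le\frac14\delta^{90}$. Put $\Lambda_*=n\delta^{45}$. Lemma 9.2 with $L_\delta'^2\le1$ gives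
$$t(\Lambda_*)\le2\cdot\tfrac12\delta^{45}+\delta^{45}=2\delta^{45}=:t_* .$$
This persists, since $t(\Lambda_*)$ is non-increasing under Steiner symmetrization.

**Phase 2: inner radius to $e^{-\delta^9}$.** Use Proposition 7.1 with $\kappa=\delta^{1/4}\le\frac14$. By 3,
$$\Theta=\frac{32\,\delta^{1/2}}{e^{2\delta}L_\delta^2}\ge\frac{32}{9e^2}\delta^{-1/2}\ge0.4\,\delta^{-1/2}\ge64e^4\ge64e^{4\delta},$$
so the hypotheses hold and $\epsilon_*\le\hat\epsilon(\delta)$. Also $c\le c_2(\delta)/M$, as $c_2$ is non-increasing. Let $x_{\max}=\frac1{4c}\log\frac1\delta\ge144\log\frac1\delta$.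

*Claim: (8.2) holds whenever $0\le x\le x_{\max}$.* If $x\le1$, (R1) and $1-e^{-x}\ge\frac x2$ bound the bracket by $1-\bar cx+\epsilon_*\le e^{-\bar cx+\epsilon_*}$. If $1\le x\le x_{\max}$, then $e^{-cx/2}\ge\delta^{1/8}$ and $1-e^{-cx/2}\ge1-e^{-c/2}\ge\frac c4$, so by 4
$$\kappa+\epsilon_*\le2\delta^{1/4}\le\tfrac c4\delta^{1/8}\le e^{-cx/2}(1-e^{-cx/2}),$$
and (R2) gives the bracket bound $e^{-cx}+\kappa+\epsilon_*\le e^{-cx/2}\le e^{-\bar cx}$.

*Schedule.* By (8.1), a larger $\lambda$ is admissible only once $\nu$ is smaller; and Lemma 8.3 detects a smaller $\nu$ only with a larger $\lambda$. So we lower a target $\nu_m$ and raise the cutoff $\Lambda_m$ together, slowly compared with the rate of (8.3). Let $m_1=\lceil\frac{544n}{\bar c}\log\frac1\delta\rceil$, $c_0=\frac{8n\log(1/\delta)}{m_1}\le\frac{\bar c}{68}$ and, for $0\le m\le m_1$,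
$$\nu_m=\delta e^{-c_0m/n}\quad(\nu_0=\delta,\ \nu_{m_1}=\delta^9),\qquad\Lambda_m=\frac{16n\log(1/\nu_m)}{\nu_m},\qquad B_m=\nu_m\Lambda_m^{-1/2}.$$
Since $\Lambda_m/2\ge8n\ge\Lambda_*$, (8.4) applies with $\Lambda=\Lambda_m$.

(a) *If $\nu(K)\le\nu_m$, then (8.2) holds for all $\lambda\in[\Lambda_*,\Lambda_m]$.* By (8.1), $x\le16\log\frac1{\nu_m}\le144\log\frac1\delta\le x_{\max}$.

(b) *If $Y_{\Lambda_m}(K)\le B_m/5$, then $\nu(K)\le\nu_m$.* By (8.4), $t(\Lambda_m/2)\le\nu_m/4$. Suppose $\nu=\nu(K)>\nu_m$. As $\nu\le\delta\le1$, and $8\le\nu_m^{-1/2}$, $\log\frac8{\sqrt\nu}\le\log\frac8{\sqrt{\nu_m}}\le\log\frac1{\nu_m}$, and Lemma 8.3 with $\lambda=\Lambda_m/2$ gives $\nu\le\frac{\nu_m}3+\frac{\nu_m}6<\nu$, a contradiction.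

(c) *The source term is negligible: $\mathrm{src}\le\frac{\bar c}{20n}B_m$ for all $m\le m_1$.* The quantity $B_m=\frac{\nu_m^{3/2}}{4\sqrt{n\log(1/\nu_m)}}$ is increasing in $\nu_m\ge\delta^9$, so by 5
$$B_m\ge\frac{\delta^{27/2}}{4\sqrt{9n\log(1/\delta)}}\ge n^{-1/2}\delta^{18}.$$
On the other hand, with $t_*=2\delta^{45}$ and $\Lambda_*=n\delta^{45}$, $\mathrm{src}\le n^{-3/2}\big(6\bar c\,\delta^{45/2}+\hat\epsilon(\delta)\delta^{-135/2}\big)$; use 6.

*Preliminary run: to reach $Y_{\Lambda_0}\le B_0/5$.* Keep $\Lambda=\Lambda_0$; all bodies satisfy $\nu\le\delta=\nu_0$, so (a) applies. Initially $Y_{\Lambda_0}\le\delta\int_{\Lambda_*}^\infty\lambda^{-3/2}d\lambda=2\delta\Lambda_*^{-1/2}=2n^{-1/2}\delta^{-43/2}$. By (8.3) and (c), choosing $u$ successively, after $i$ steps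
$$Y_{\Lambda_0}\le e^{-\bar ci/(2n)}\,2n^{-1/2}\delta^{-43/2}+\frac{2n}{\bar c}\,\mathrm{src}\le e^{-\bar ci/(2n)}\,2n^{-1/2}\delta^{-43/2}+\frac{B_0}{10}.$$
For $i=\lceil\frac{82n}{\bar c}\log\frac1\delta\rceil$ the first term is at most $2n^{-1/2}\delta^{39/2}\le2\delta\cdot n^{-1/2}\delta^{18}\le\frac{B_0}{10}$, as $\delta\le\frac1{20}$. So $Y_{\Lambda_0}\le\frac{B_0}5$. Call the resulting body $K_0$.

*Main run.* We claim that there are $u_1,\dots,u_{m_1}$ with $Y_{\Lambda_m}(K_m)\le B_m/5$ for all $m\le m_1$, where $K_m=S_{u_m}\cdots S_{u_1}K_0$. Suppose this holds for some $m<m_1$. By (b), $\nu(K_m)\le\nu_m$; so by (a) and (8.3) there is $u_{m+1}$ with $Y_{\Lambda_m}(K_{m+1})\le(1-\frac{\bar c}{2n})\frac{B_m}5+\mathrm{src}$. It remains to raise the cutoff. As $\log\frac1{\nu_m}\ge1$,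
$$\frac{\Lambda_{m+1}}{\Lambda_m}=e^{c_0/n}\Big(1+\frac{c_0/n}{\log(1/\nu_m)}\Big)\le e^{c_0/n}\Big(1+\frac{c_0}n\Big)\le e^{2c_0/n},$$
and $t_{K_{m+1}}\le\nu(K_{m+1})\le\nu_m$. So
$$Y_{\Lambda_{m+1}}(K_{m+1})-Y_{\Lambda_m}(K_{m+1})\le2\nu_m\big(\Lambda_m^{-1/2}-\Lambda_{m+1}^{-1/2}\big)\le2\nu_m\Lambda_m^{-1/2}(1-e^{-c_0/n})\le\frac{3c_0}nB_m,$$
and, by (c),
$$Y_{\Lambda_{m+1}}(K_{m+1})\le\Big(1-\frac{\bar c}{2n}\Big)\frac{B_m}5+\frac{\bar c}{20n}B_m+\frac{3c_0}nB_m=\Big(1-\frac{\bar c}{4n}+\frac{15c_0}n\Big)\frac{B_m}5\le\Big(1-\frac{2c_0}n\Big)\frac{B_m}5\le\frac{B_{m+1}}5 .$$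
The second inequality is $17c_0\le\frac{\bar c}4$; the last holds because $B_{m+1}=e^{-c_0/n}(\Lambda_m/\Lambda_{m+1})^{1/2}B_m\ge e^{-2c_0/n}B_m$. The claim follows by induction, and at $m=m_1$, (b) gives $\nu\le\delta^9$.

**Phase 3: outer radius.** Now $e^{-\delta^9}D\subset K\subset e^\delta D$. Apply Lemma 6.1 with $a=\delta$, $\tau=\delta^2$, $\hat L=3\sqrt\delta$, $\eta=\delta^9$. By 7,
$$\varphi=\frac{\delta^3}{1152\log(72\delta^{-3/2})}\ge\delta^{7/2},\qquad\frac{\varphi\tau^2}{25}\ge\frac{\delta^{15/2}}{25}\ge\delta^8\ge\eta ,$$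
so $w(K)\le1+\delta^2$. Apply Lemma 5.1 with $\psi_0=\delta$, $\lambda=n\delta^{-2}\log\frac4\delta$, $m=\lceil n\log(\delta^{-3}\log\frac4\delta)\rceil$. Then $\lambda_0\le\lambda e^{-m/n}\le n\delta$, and with $L_\delta^2\le9\delta$ and 8,
$$R\le\frac{1+\delta^2+9\delta^2+\delta^2}{1-\delta^2/2}\le1+\delta^{3/2}\le e^{\delta^{3/2}} .$$
The inclusion $K\supset e^{-\delta^9}D\supset e^{-\delta^{3/2}}D$ is preserved. Every phase used $O(n\log\frac1\delta)$ steps with absolute implied constants. $\square$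

## 11. From $\mathcal K_{a_1}$ to $\mathcal K_{\delta_0}$ in $O(n)$ steps

**Proposition 11.1.** With $\delta_0$ from Proposition 10.1, $a_1$ from (F1) and an absolute $C_3$, every $K\in\mathcal K_{a_1}$ can be transformed into a body in $\mathcal K_{\delta_0}$ by at most $C_3n$ Steiner symmetrizations.

Here all parameters are constants, so (R1) alone suffices and no moving cutoff is needed; but $a_1$ is not small, so $\Theta$ must be made large by taking $M$ large.

*Proof.* Let $a=a_1$, $L=L_{a_1}$, $L'=L'_{a_1}$. Constants below depend only on $a_1,\delta_0$, so they are absolute.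

**Step 1: the recursion with constant parameters.** This step fixes what depends on the target. Let $\tau_0=\delta_0/8$, and let $0<\eta_0\le\delta_0$ be such that Lemma 6.1 applies with $a=a_1$, $\tau=\tau_0$, $\hat L=\max(L,\tau_0)$, $\eta=\eta_0$. Let
$$\ell_1=\frac{16}{\eta_0}\log\frac8{\sqrt{\eta_0}},\qquad\Lambda=n\ell_1,\qquad x_{\max}=\ell_1a_1,\qquad\kappa=\tfrac14,\qquad\Lambda_*=ns_*,\ \ s_*<\ell_1/2 .$$
By (8.1) and $\nu\le a_1$, all $\lambda\le\Lambda$ satisfy $x\le x_{\max}$. For $M\ge2e^{2a_1}$ with $\Theta\ge64e^{4a_1}$ put $c=\min(c_2(a_1)/M,\frac12)$ and $\bar c=\frac{2c}{21}\cdot\frac{1-e^{-x_{\max}}}{x_{\max}}$. Since $1-e^{-x}\ge x\frac{1-e^{-x_{\max}}}{x_{\max}}$ on $[0,x_{\max}]$, (R1) gives (8.2) on $[\Lambda_*,\Lambda]$. If $\mathcal S\le\mathcal S_0<1$ at the start, Lemma 9.2 gives $t(\Lambda_*)\le t_*:=\sqrt{\mathcal S_0}(1+L'^2)+s_*L'^2$, which persists. Initially $Y_\Lambda\le2a_1\Lambda_*^{-1/2}$. By (8.3), choosing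 $u$'s successively, after $m$ steps
$$\sqrt n\,Y_\Lambda\le e^{-\bar cm/(2n)}\,2a_1s_*^{-1/2}+6t_*s_*^{-1/2}+\frac2{\bar c}\,\epsilon_*s_*^{-3/2}.$$

**Step 2: order of choices.** We make each term small. Choose $s_*\in(0,\ell_1/2)$ with $6s_*^{1/2}L'^2\le\frac{\eta_0}{40\sqrt{\ell_1}}$; then $\mathcal S_0\in(0,1)$ with $6\sqrt{\mathcal S_0}(1+L'^2)s_*^{-1/2}\le\frac{\eta_0}{40\sqrt{\ell_1}}$; then $M$ so large that $M\ge2e^{2a_1}$, $\Theta\ge64e^{4a_1}$, $\frac2{\bar c}\epsilon_*s_*^{-3/2}\le\frac{\eta_0}{40\sqrt{\ell_1}}$, and the floor $840e^{3a_1}e^{-\Theta/2}$ of Proposition 9.1 is at most $\mathcal S_0/2$. This is possible: $1/\bar c=O(M)$, while $\Theta$ is a constant times $M^2$, so $\epsilon_*$ and the floor decay like $e^{-\mathrm{const}\cdot M^2}$.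

**Step 3: the run.** This step brings the inner radius to $e^{-\eta_0}$. $O(n)$ steps of Proposition 9.1 give $\mathcal S\le\mathcal S_0$. Then $O(n)$ further steps make the first term of Step 1 at most $\frac{\eta_0}{40\sqrt{\ell_1}}$, so $Y_\Lambda\le\frac1{10}\eta_0\Lambda^{-1/2}$ and $t(\Lambda/2)\le\eta_0/4$ by (8.4). If $\nu>\eta_0$, then $\min(\nu,1)\ge\eta_0$, and Lemma 8.3 with $\lambda=\frac\Lambda2=\frac{8n}{\eta_0}\log\frac8{\sqrt{\eta_0}}$ gives $\nu\le\frac{\eta_0}3+\frac{\eta_0}6<\nu$, a contradiction. So $K\supset e^{-\eta_0}D\supset e^{-\delta_0}D$.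

**Step 4: the outer radius.** By Lemma 6.1, $w(K)\le1+\tau_0=1+\frac{\delta_0}8$. Apply Lemma 5.1 with $\psi_0^2=\delta_0/4$, $\lambda=8n\delta_0^{-1}\log\frac4{\psi_0}$ and $m=O(n)$ so large that $\lambda_0\le\frac{n\delta_0}{8L^2}$:
$$R\le\frac{1+3\delta_0/8}{1-\delta_0/8}\le1+\delta_0\le e^{\delta_0},$$
since $(1+\delta_0)(1-\frac{\delta_0}8)\ge1+\frac{3\delta_0}4$. The inner inclusion is preserved. $\square$

## 12. Iterating the exponent $\frac32$: proof of Theorem 1.1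

Recall $r=1$. By (F1) and Proposition 11.1, $(C_1+C_3)n$ symmetrizations give a body in $\mathcal K_{\delta_0}$. Let $\delta_j=\delta_0^{(3/2)^j}$, and let $J\ge0$ be minimal with $\delta_J\le\varepsilon/2$. Apply Proposition 10.1 $J$ times, passing from $\mathcal K_{\delta_j}$ to $\mathcal K_{\delta_{j+1}}$. Since $\log\frac1{\delta_j}$ grows geometrically with ratio $\frac32$, its sum over $j<J$ is at most $3$ times the last term. If $J\ge1$, then $\delta_{J-1}>\varepsilon/2$, so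
$$\sum_{j<J}C_2n\log\frac1{\delta_j}\le3C_2n\log\frac1{\delta_{J-1}}\le3C_2n\log\frac2\varepsilon\le6C_2n\log\frac1\varepsilon ,$$
using $2\le\frac1\varepsilon$. The final body $\tilde K$ is in $\mathcal K_{\varepsilon/2}$, and $1-\varepsilon\le e^{-\varepsilon/2}$, $e^{\varepsilon/2}\le1+\varepsilon$, so $(1-\varepsilon)D\subset\tilde K\subset(1+\varepsilon)D$. Finally $n\le\frac1{\log2}\,n\log\frac1\varepsilon$, so the initial $(C_1+C_3)n$ steps are also $O(n\log\frac1\varepsilon)$. The total number of symmetrizations is at most $c\,n\log\frac1\varepsilon$ with a numerical constant $c$. This proves Theorem 1.1, and with it the upper bound for $m(n,\varepsilon)$ in Theorem 1.2. $\blacksquare$
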